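\title{The critical constant for the collapse of the random triangular group}

\begin{abstract}
In the random triangular group $\Gamma(n,p)$ on $n$ generators, every cyclically reduced word of length three is a relator independently with probability $p$. Antoniuk, Friedgut and {\L}uczak showed that the collapse of $\Gamma(n,p)$ to the trivial group has a sharp threshold $c(n)n^{-3/2}$, and their work poses the conjecture that $c(n)$ converges to a positive constant. We prove the conjecture and identify the limit: $c(n)\to c_*=\frac1{24}\sqrt{1-6\sin10^\circ+6\sin^210^\circ}\approx0.01554$. The number $12\sqrt2\,c_*$ is the radius of convergence of the generating function of planar triangulations without folded triangles.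
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $S$ be a set of $n$ generators. A word $abc$ over $S\cup S^{-1}$ is \emph{cyclically reduced} if $a\ne b^{-1}$, $b\ne c^{-1}$ and $c\ne a^{-1}$. The \emph{random triangular group} $\Gamma(n,p)$ is the group $\langle S\mid R\rangle$, where each cyclically reduced word of length three is put into $R$ independently with probability $p$. Let $h(n,p)$ be the probability that $\Gamma(n,p)$ is the trivial group.

\begin{theorem}[Antoniuk, Friedgut, {\L}uczak \cite{AFL}]\label{thm:AFL}
There is a function $c(n)$ such that for every $\epsilon>0$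
\[
\lim_{n\to\infty}h\bigl(n,(1-\epsilon)c(n)n^{-3/2}\bigr)=0
\qquad\text{and}\qquad
\lim_{n\to\infty}h\bigl(n,(1+\epsilon)c(n)n^{-3/2}\bigr)=1 .
\]
\end{theorem}

Such a function is determined up to a factor $1+o(1)$, and $\limsup_n c(n)$ is finite. The conjecture posed in \cite{AFL} is that $c(n)$ converges to a positive constant as $n\to\infty$. We prove it and compute the constant. An event holds \emph{asymptotically almost surely} (a.a.s.) if its probability tends to $1$ as $n\to\infty$.

\begin{theorem}\label{thm:main}
Let $\tau=\sin(\pi/18)=\sin10^\circ$, and define $z_c>0$ and $c_*>0$ by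
\[
z_c^2=\max_{0<u<1/2}\frac{u(1-u)(1-2u)}{1+2u}=\tfrac12-3\tau+3\tau^2,
\qquad
c_*=\frac{z_c}{12\sqrt2}=\frac1{24}\sqrt{1-6\tau+6\tau^2}\approx0.01554 .
\]
Then $\lim_{n\to\infty}c(n)=c_*$. Hence, for fixed $c$, the group $\Gamma(n,cn^{-3/2})$ is a.a.s.\ trivial if $c>c_*$ and a.a.s.\ nontrivial if $c<c_*$.
\end{theorem}

\subsection*{Where the constant comes from}

The cheapest way to identify two generators is a pair of relators $xys$ and $xyt$, which gives $s=t$. Draw a relator as a triangle with labeled, directed sides. The pair becomes two triangles glued along two sides, a disc with a boundary of length two (Figure~\ref{fig:small}, left). Let us count such discs. Each of the four edges receives one of $n$ generators and one of two directions, the disc has four symmetries, and a labeled triangle can be read as six different words, so it is present with probability about $6p$. For $p=cn^{-3/2}$ put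
\[
\lambda=(2n)^{3/2}\cdot 6p=12\sqrt2\,c .
\]
The expected number of discs is about $(2n)^4(6p)^2/4=\lambda^2n/2$, so a fixed generator is identified in this way with about $\lambda^2$ others. This number is of constant order exactly on the scale $p\asymp n^{-3/2}$. A random graph with independent edges acquires a component of linear size when its mean degree passes $1$, which suggests the first guess $\lambda=1$, that is, $c=1/(12\sqrt2)\approx0.0589$.

The guess is too large, because identifications feed on one another: once $s=t$, the relators $suv$ and $tuw$ give $v=w$. The four relators together form a larger triangulated disc with a boundary of length two. A disc of this kind with $F$ triangles has $\frac32F+1$ edges, so the expected number of its labeled copies is about $(2n)^{3F/2+1}(6p)^F=2n\lambda^F$ divided by the number of its symmetries. This is linear in $n$ for \emph{every} $F$: all discs contribute at the same order. The expected number of copies having a fixed generator on the boundary is therefore a power series in $\lambda$ whose coefficients count discs. Chains of identifications are already contained in this series, since two discs glued along a boundary edge form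 a disc. So the series plays the role of the expected size of the class of a generator, and the better guess is that the group collapses when the series diverges. Its radius of convergence turns out to be $z_c\approx0.2637$, and Theorem~\ref{thm:main} says that the threshold is $\lambda=z_c$. The discs to be counted may have loops and multiple edges. The only restriction comes from cyclic reducedness: no triangle may have two of its sides folded onto each other.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05,>=stealth]
\begin{scope}
\node[circle,fill,inner sep=1.4pt] (a) at (-1.5,0) {};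
\node[circle,fill,inner sep=1.4pt] (c) at (0,0) {};
\node[circle,fill,inner sep=1.4pt] (b) at (1.5,0) {};
\draw[->] (a) -- node[above] {$x$} (c);
\draw[->] (c) -- node[above] {$y$} (b);
\draw[->] (b) to[out=110,in=70] node[above] {$s$} (a);
\draw[->] (b) to[out=250,in=290] node[below] {$t$} (a);
\end{scope}
\begin{scope}[xshift=5cm]
\draw (0,0) circle (1.4);
\draw[->] (0.05,1.4) -- (-0.05,1.4);
\node[above] at (0,1.4) {$s$};
\node[circle,fill,inner sep=1.4pt] (v) at (0,-1.4) {};
\node[circle,fill,inner sep=1.4pt] (u) at (0,-0.35) {};
\node[circle,fill,inner sep=1.4pt] (w) at (0,0.65) {};
\draw[->] (v) to[out=135,in=200] node[left] {$f$} (w);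
\draw[->] (v) to[out=45,in=340] node[right] {$g$} (w);
\draw[->] (v) -- node[right] {$i$} (u);
\draw[->] (u) -- node[right] {$j$} (w);
\end{scope}
\end{tikzpicture}
\caption{Left: a disc made of two triangles, with boundary of length two; the relators $xys$ and $xyt$ force $s=t$. Right: a disc made of three triangles, bounded by a loop; the relators $ijf^{-1}$, $ijg^{-1}$ and $sfg^{-1}$ force $s=1$.}
\label{fig:small}
\end{figure}

\subsection*{Reduction to positive probability}

Theorem~\ref{thm:AFL} allows us to prove collapse and survival with positive probability only.

\begin{proposition}[Collapse]\label{prop:U}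
If $c>c_*$, then $\liminf_{n}h(n,cn^{-3/2})>0$.
\end{proposition}

\begin{proposition}[Survival]\label{prop:L}
If $0<c<c_*$, then $\limsup_{n}h(n,cn^{-3/2})<1$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Propositions~\ref{prop:U} and~\ref{prop:L}]
The function $h(n,\cdot)$ is nondecreasing: give each word an independent uniform variable in $[0,1]$ and let $R$ consist of the words whose variable is at most $p$; as $p$ grows, the group passes to quotients.

Let $c>c_*$ and $0<\epsilon<1$. If $c<(1-\epsilon)c(n)$ held for infinitely many $n$, then along these $n$ we would have $h(n,cn^{-3/2})\le h(n,(1-\epsilon)c(n)n^{-3/2})\to0$, against Proposition~\ref{prop:U}. Hence $\limsup c(n)\le c/(1-\epsilon)$, and so $\limsup c(n)\le c_*$. Let $0<c<c_*$ and $\epsilon>0$. If $c>(1+\epsilon)c(n)$ held for infinitely many $n$, then along these $n$ we would have $h(n,cn^{-3/2})\ge h(n,(1+\epsilon)c(n)n^{-3/2})\to1$, against Proposition~\ref{prop:L}. Hence $\liminf c(n)\ge c/(1+\epsilon)$, and so $\liminf c(n)\ge c_*$. Finally, if $c>c_*$, then $c\ge(1+\epsilon)c(n)$ for some $\epsilon>0$ and all large $n$, and if $c<c_*$, then $c\le(1-\epsilon)c(n)$ for some $\epsilon>0$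 and all large $n$; the last sentence of the theorem follows from Theorem~\ref{thm:AFL} and monotonicity.
\end{proof}

Section~\ref{sec:setup} sets up the language of triangles, surfaces and diagrams. Section~\ref{sec:maps} counts triangulations and finds $z_c$. Section~\ref{sec:U} proves Proposition~\ref{prop:U}. The proof of Proposition~\ref{prop:L} is longer; it is outlined in Section~\ref{sec:outline} and carried out in Sections~\ref{sec:types}--\ref{sec:end}. Logarithms are natural unless a base is shown, and ``$n$ large'' means $n\ge n_0$ for a constant $n_0$ that depends only on the parameters fixed before.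

\section{Triangles, surfaces and diagrams}\label{sec:setup}

\subsection*{Triangles}

Call two cyclically reduced words of length three equivalent if they differ by a cyclic permutation, an inversion, or both. An equivalence class is a triangle whose sides carry generators and directions, read up to rotation and reflection. A word fixed by a nontrivial rotation is a cube $s^{\pm3}$, and inversion changes the number $k$ of positive letters to $3-k\ne k$, while rotations preserve it. Hence every class other than the classes $\{s^3,s^{-3}\}$ consists of exactly six words, one for each way of reading the triangle. Such a labeled triangle has no nontrivial symmetry, and its three sides are distinguishable, even when two of them carry the same generator, as in $aab$.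

From now on a \emph{triangle over $S$} is a class other than $\{s^3,s^{-3}\}$; the cubes will be excluded separately. A triangle is \emph{present} if one of its words lies in $R$, and $\mathbf R$ denotes the set of present triangles. Triangles are present independently, each with probability $1-(1-p)^6\le6p$.

\subsection*{Surfaces}

Take finitely many triangles and glue some disjoint pairs of their sides. Each triangle has three \emph{corners}, and each corner is bounded by two \emph{side-ends}. Gluing two sides identifies their side-ends in pairs, so the corners fall into classes, each of which is a \emph{cycle} (no free side-end) or a \emph{path} (two free side-ends). A cycle class has a disc as neighborhood and a path class a half-disc. The result is a compact surface whose interior vertices are the cycle classes and whose boundary vertices are the path classes. If there are $F$ triangles, $V$ vertices and $P$ unglued sides, then there are $P$ path classes (count free side-ends) and $(3F+P)/2$ edges, so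
\begin{equation}\label{eq:euler}
\chi=V-\tfrac12F-\tfrac12P .
\end{equation}
The \emph{dual graph} has the triangles as nodes and the glued pairs of sides as links.

A triangle is \emph{folded} if two of its sides are glued together so that the boundary of the triangle traverses them in opposite directions. We use two facts.
\begin{itemize}
\item If triangles over $S$ are glued along sides with equal labels, respecting directions, then no triangle is folded. A folded triangle would contain letters $a$ and $a^{-1}$, and any two letters of a word of length three are cyclically adjacent. This is the one place where cyclic reducedness enters.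
\item In an oriented surface the two sides of an edge are traversed in opposite directions by the oriented boundaries of their faces. Hence in an orientable surface, in particular in the plane, two sides of one triangle can only be glued in the folded way, and an unfolded triangle has three distinct edges.
\end{itemize}

\subsection*{Diagrams}

A \emph{planar complex} is a finite connected graph embedded in the plane together with all bounded regions of its complement, the \emph{faces}; equivalently, it is a finite, connected, simply connected planar $2$-complex. Its \emph{boundary walk} is the closed walk around the unbounded region. Suppose that the edges are directed and labeled by generators, so that walks spell words. Given a set $\mathbf R$ of triangles over $S$, a \emph{diagram} (van Kampen diagram) is a labeled planar complex each of whose faces has a boundary spelling a word of a triangle of $\mathbf R$. We write $A$ for its number of faces and $L$ for the length of its boundary walk; every edge has two sides, so there are $(3A+L)/2$ edges. Since triangles over $S$ have no symmetry, a face is identified in a unique way with the triangle it carries, and each side of the face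 is a \emph{copy} of a definite side of that triangle. By the two facts above, the three sides of a face lie on three different edges.

We use two standard facts \cite[V.1]{LS}.
\begin{itemize}
\item[($\alpha$)] If a freely reduced word $w$ equals, in the free group on $S$, a product of $m$ conjugates of relators and their inverses, then $w$ is the boundary label of a diagram with at most $m$ faces.
\item[($\beta$)] If a labeled planar complex has faces with arbitrary boundary labels $r_1,\dots,r_m$ and has boundary label $w$, then $w$ equals, in the free group, a product of $m$ elements, the $i$-th of which is a conjugate of $r_i^{\pm1}$.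
\end{itemize}
A diagram is \emph{reduced} if no edge carries two copies of the same side of the same triangle. A subcomplex of a reduced diagram that is connected and simply connected is again a reduced diagram.

\begin{lemma}\label{lem:reduced}
Every nonempty freely reduced word $w$ that is trivial in $\langle S\mid\mathbf R\rangle$ is the boundary label of a reduced diagram.
\end{lemma}

\begin{proof}
By ($\alpha$) there is a diagram for $w$; take one with the least number $m$ of faces. Suppose that an edge $e$ carries two copies of the same side of the same triangle. They belong to two different faces. Read along $e$ in the direction of its label $x$, both faces spell the same word $xr$, one clockwise and the other counterclockwise. Erase $e$ to merge them into one face; its boundary label is $rr^{-1}$. By ($\beta$), $w$ is a product of $m-2$ conjugates of relators and their inverses, and ($\alpha$) gives a diagram with fewer than $m$ faces.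
\end{proof}

\subsection*{Deficiency and first moments}

Let $Y$ be a finite nonempty set of triangles over $S$. Let $F(Y)=|Y|$, let $S(Y)\subset S$ be the set of generators that occur, $E(Y)=|S(Y)|$, and let $v_Y(x)$ be the number of sides labeled $x^{\pm1}$. Put
\[
V_1(Y)=\#\{x:v_Y(x)=1\},\qquad B(Y)=\sum_{x:\,v_Y(x)\ge3}\bigl(v_Y(x)-2\bigr).
\]
Thus $V_1$ counts the generators used once and $B$ measures the excess use of generators used three or more times (branching). The \emph{deficiency} of $Y$ is
\begin{equation}\label{eq:def}
d(Y)=E(Y)-\tfrac32F(Y)=\sum_{x\in S(Y)}\Bigl(1-\frac{v_Y(x)}2\Bigr)=\tfrac12\bigl(V_1(Y)-B(Y)\bigr)\in\tfrac12\mathbb Z .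
\end{equation}
Two sets $Y,Y'$ have the same \emph{type} if a bijection $S(Y)^{\pm1}\to S(Y')^{\pm1}$ commuting with inversion carries $Y$ onto $Y'$. Equivalently, the type records $F$ unlabeled triangles, the partition of their sides into classes with the same generator, and the relative directions of the sides in each class. The quantities above depend only on the type. The deficiency is the exponent of $n$ in the expected number of occurrences.

\begin{lemma}\label{lem:first}
There are at most $(6F)^{3F}$ types with $F$ triangles. If $p=cn^{-3/2}$ and $\lambda=12\sqrt2\,c$, then for each type with $F$ triangles and deficiency $d$ the expected number of sets $Y\subset\mathbf R$ of this type is at most $(2n)^d\lambda^F$.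
\end{lemma}

\begin{proof}
A type with $F$ triangles is realized by labeling $3F$ sides with letters from an alphabet of $3F$ generators and their inverses. A set of a given type is determined by the images of the $E$ generators of a fixed representative, so there are at most $(2n)^E$ such sets, and each lies in $\mathbf R$ with probability at most $(6p)^F$. Finally $(2n)^E(6p)^F=(2n)^{d}\bigl((2n)^{3/2}6p\bigr)^F=(2n)^d\lambda^F$.
\end{proof}

\section{Planar triangulations without folded triangles}\label{sec:maps}

A \emph{planar map} is a finite connected graph, with loops and multiple edges allowed, embedded in the oriented sphere and considered up to orientation-preserving homeomorphism. The \emph{degree} of a face is the number of edge-sides on it. A map is \emph{rooted} by marking a corner; the face containing it is the \emph{root face}. Walking around the root face from the root corner, with the face on the left, lists its sides $s_1,s_2,\dots$, and the edge of $s_1$ is the \emph{root edge}. Marking a corner is equivalent to marking a directed edge, so a map with $E\ge1$ edges has at most $2E$ rootings. A rooted map has no nontrivial automorphism, so the faces and sides of each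 rooted map can be numbered once and for all.

Let $W_{L,F}$ be the number of rooted planar maps with root face of degree $L$ and $F$ further faces, all of degree three and none folded. It is finite, since there are $(3F+L)/2$ edges. Put $W_L=\sum_FW_{L,F}z^F$, where $W_0=1$ counts the map with one vertex and no edge, and $W(x)=\sum_{L\ge0}W_Lx^L$.

\begin{lemma}\label{lem:rec}
For $L\ge1$,
\[
W_L=\sum_{i+j=L-2}W_iW_j+z\,(W_{L+1}-W_{L-1}).
\]
\end{lemma}

\begin{proof}
Delete the root edge. If both of its sides lie on the root face, the map falls into two maps, rooted at the corners where the edge was attached, with root faces of degrees $i$ and $j$ such that $i+j=L-2$; this is reversible and gives the sum. Otherwise the other side of the root edge lies on a triangle, which merges with the root face into a face of degree $L+1$; the remaining triangles do not change. Conversely, from a map counted by $W_{L+1}$ one returns by drawing a new edge that cuts off the sides $s_1,s_2$ of the root face. The new triangle is folded exactly when $s_1$ and $s_2$ are the two sides of one edge, that is, of an edge attached at the root corner whose other end has degree one. Removing that edge is a bijection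 from the excluded maps to the maps counted by $W_{L-1}$.
\end{proof}

\begin{proposition}\label{prop:radius}
The series $W_1$ and $W_2$ have radius of convergence $z_c$, the two expressions for $z_c^2$ in Theorem~\ref{thm:main} agree, and $z_c<1$.
\end{proposition}

\begin{proof}
Multiply the recursion by $x^{L+1}$ and sum over $L\ge1$:
\[
x^3W^2+(z-zx^2-x)W+x-z-zxW_1=0 .
\]
This is one equation for two unknowns, $W$ and $W_1$. Completing the square separates them: with $Q(x)=2x^3W+z-zx^2-x$ we have $Q(x)^2=\Delta(x)$, where
\begin{align*}
\Delta(x)&=(z-zx^2-x)^2-4x^3(x-z-zxW_1)\\
&=z^2-2zx+(1-2z^2)x^2+6zx^3+a_4x^4,\qquad a_4=z^2-4+4zW_1 .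
\end{align*}
A zero of $Q$ is a double zero of the polynomial $\Delta$, and this gives two equations, enough to determine the zero and $W_1$.

\emph{The double zero.} The equation $\xi=z-z\xi^2+2\xi^3W(\xi)$ determines the coefficients of $\xi$ one after another, so it has a unique solution $\xi\in z\mathbb Q[[z]]$, and $\xi=z+O(z^3)$. Then $Q(\xi)=0$, so $\Delta(\xi)=Q(\xi)^2=0$ and $\Delta'(\xi)=2Q(\xi)Q'(\xi)=0$. The combination $\frac12(4\Delta-x\Delta')$ does not contain $a_4$ and gives
\[
2z^2-3z\xi+(1-2z^2)\xi^2+3z\xi^3=0 .
\]
Put $Z=z^2$ and $\xi=z/(1-u)$ with $u\in z\mathbb Q[[z]]$. Dividing by $Z$ and multiplying by $(1-u)^3$ yields $2(1-u)^3-3(1-u)^2+(1-u)+Z\bigl(3-2(1-u)\bigr)=0$. The first three terms equal $-u(1-u)(1-2u)$, so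
\begin{equation}\label{eq:Zu}
Z=\frac{u(1-u)(1-2u)}{1+2u},\qquad\text{that is,}\qquad u=Z\varphi(u),\quad\varphi(u)=\frac{1+2u}{(1-u)(1-2u)} .
\end{equation}
Since $\varphi$ has nonnegative coefficients, iterating $u\mapsto Z\varphi(u)$ shows that $u$ is a power series in $Z$ with nonnegative coefficients.

\emph{The series $W_1$.} The equation $\Delta'(\xi)=0$ reads $-2z+2(1-2Z)\xi+18z\xi^2+4a_4\xi^3=0$, so
\[
a_4=\frac{(1-u)^3-(1-2Z)(1-u)^2-9Z(1-u)}{2Z}=-\frac{u(1-u)^2}{2Z}+(1-u)^2-\tfrac92(1-u).
\]
By \eqref{eq:Zu}, $\frac{u(1-u)^2}{2Z}=\frac{(1-u)(1+2u)}{2(1-2u)}=\frac u2+\frac1{2(1-2u)}$. Therefore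
\[
4zW_1=4-Z+(1-u)^2-\tfrac92(1-u)-\frac u2-\frac1{2(1-2u)} .
\]
Regard $Z=Z(u)$ as the rational function in \eqref{eq:Zu}; then $Z'(u)=\frac{1-6u+8u^3}{(1+2u)^2}$. Since $(2+2u)(1-2u)^2-1=1-6u+8u^3$, the derivative of the right side in $u$ is
\[
-Z'(u)+2+2u-\frac1{(1-2u)^2}=-Z'(u)+\frac{1-6u+8u^3}{(1-2u)^2}
=Z'(u)\Bigl[\frac{(1+2u)^2}{(1-2u)^2}-1\Bigr]=Z'(u)\frac{8u}{(1-2u)^2}.
\]
By the chain rule,
\begin{equation}\label{eq:G}
\frac{d(zW_1)}{dZ}=\frac{2u}{(1-2u)^2}=:G(Z).
\end{equation}

\emph{The radius.} The polynomial $1-6u+8u^3$ decreases on $(0,\frac12)$ from $1$ to $-1$. Its zero there is $\tau=\sin10^\circ$, because $\sin3\vartheta=3\sin\vartheta-4\sin^3\vartheta$ gives $8\tau^3-6\tau=-2\sin30^\circ=-1$. So $Z(u)$ increases on $[0,\tau]$ from $0$ to $Z_c=\max_{(0,1/2)}Z(u)$, with $Z'>0$ on $[0,\tau)$ and $Z'(\tau)=0$. Moreover $Z_c=\frac12-3\tau+3\tau^2$, since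
\[
\bigl(\tfrac12-3\tau+3\tau^2\bigr)(1+2\tau)-\tau(1-\tau)(1-2\tau)=\tfrac12(1-6\tau+8\tau^3)=0 ,
\]
and $Z_c\le\tau<1$ by \eqref{eq:Zu}. By the inverse function theorem, the inverse $u(Z)$ of $Z(u)$ is analytic near each point of $[0,Z_c)$, and its Taylor series at $0$ is the formal series $u$. So $G$ has a positive radius of convergence and extends analytically along $[0,Z_c)$. Pringsheim's theorem states that a power series with nonnegative coefficients and finite positive radius of convergence $r$ has a singularity at the point $r$; hence the radius of $G$ is at least $Z_c$. It is not larger, because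
\[
\frac{dG}{dZ}=\frac{2(1+2u)}{(1-2u)^3}\cdot\frac1{Z'(u)}\to\infty\qquad(u\uparrow\tau).
\]
By \eqref{eq:G}, $zW_1$ has radius $Z_c$ in $Z$, so $W_1$ has radius $z_c=\sqrt{Z_c}$ in $z$. Lemma~\ref{lem:rec} for $L=1$ gives $W_2=1+W_1/z$, which has the same radius.
\end{proof}

As a check, $\varphi(u)=1+5u+\cdots$ gives $u=Z+5Z^2+\cdots$ and $G=2Z+18Z^2+\cdots$, so $W_1=z^3+6z^5+\cdots$ and $W_2=1+z^2+6z^4+\cdots$. The terms $z^2$ of $W_2$ and $z^3$ of $W_1$ are the two discs of Figure~\ref{fig:small}.

We need the growth rate for two related families. Let $\sigma_F$ be the number of rooted planar maps with $F$ faces, all of degree three and none folded (rooted \emph{spheres}). A \emph{digon} is a disc made of unfolded triangles whose boundary has length two, so that it consists of two edges and two distinct vertices. Let $\mathcal D_F$ be the set of isomorphism classes of digons with $F$ triangles, where isomorphisms may reverse the orientation.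

\begin{corollary}\label{cor:growth}
For every $0<z<z_c$ there is $C_z\ge1$ with $\sigma_F\le C_zz^{-F}$ for all $F$. Moreover $\limsup_F|\mathcal D_F|^{1/F}\ge1/z_c$.
\end{corollary}

\begin{proof}
Slitting the root edge of a rooted sphere opens a face of degree two and is injective, so $\sigma_F\le W_{2,F}\le W_2(z)z^{-F}$. Conversely, put a new vertex into the root face of a map counted by $W_{2,F}$ and join it to the two corners of that face. Each of the two new triangles has three distinct edges, and rooting at the new edge that leads to the old root corner makes the construction injective. So $W_{2,F}\le\sigma_{F+2}$, and $\limsup_F\sigma_F^{1/F}=1/z_c$ by Proposition~\ref{prop:radius}.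

A sphere with $F$ triangles has $2+F/2\ge3$ vertices by \eqref{eq:euler}, hence an edge that is not a loop. Slitting it produces a digon, from which the sphere is recovered, up to reflection, by closing the slit. A sphere has $3F/2$ edges, so with two orientations it accounts for at most $6F$ rooted spheres. Thus $|\mathcal D_F|\ge\sigma_F/(6F)$.
\end{proof}

\section{Collapse above $c_*$}\label{sec:U}

Let $c>c_*$. Fix $c_1$ with $c_*<c_1<c$ and put $\varepsilon=(c-c_1)/3$, $p_1=c_1n^{-3/2}$, $p'=\varepsilon n^{-3/2}$. Let $R_1,R_2,R_3,R_4$ be independent random sets of words, each word lying in $R_1$ with probability $p_1$ and in each of $R_2,R_3,R_4$ with probability $p'$. The union contains each word independently with probability at most $p_1+3p'=cn^{-3/2}$. By monotonicity it suffices to show that $\langle S\mid R_1\cup\dots\cup R_4\rangle$ is trivial with probability at least $\frac34-o(1)$.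

The difficulty is that identifications made by large digons are dependent, so the random graph heuristic does not apply to them directly. We therefore use $R_1$ only to build many large but bounded classes of identified generators. The identifications made by pairs $xys,xyt\in R_2$ are independent and uniform, and although they are sparse, they merge these classes into one of linear size. The sets $R_3$ and $R_4$ then finish the collapse.

\subsection*{Copies of digons}

Let $\mathbf R_1$ be the set of triangles present in $R_1$ and $\lambda_1=12\sqrt2\,c_1>z_c$. By Corollary~\ref{cor:growth} there is $\eta>0$ such that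
\begin{equation}\label{eq:eta}
|\mathcal D_F|\,\lambda_1^F\ge(1+\eta)^F\qquad\text{for infinitely many }F .
\end{equation}
This is the only use of the hypothesis $c>c_*$. Let $F$ satisfy \eqref{eq:eta}; it is a constant, to be chosen in Lemma~\ref{lem:blocks}.

Label the $\frac32F+1$ edges of a digon $\Pi\in\mathcal D_F$ by distinct generators, with directions. Each triangle of $\Pi$ has three distinct edges, so it becomes a triangle over $S$. Two triangles of $\Pi$ never share all three edges, since they would form a closed component of the disc. So we obtain a set $Y$ of exactly $F$ triangles over $S$, called a \emph{copy}. It has $d(Y)=1$, and $v_Y(x)=2$ for all $x\in S(Y)$ except the two \emph{boundary generators} $a,b$, for which $v_Y=1$. If $Y\subset\mathbf R_1$, then $a=b^{\pm1}$ in $\langle S\mid R_1\rangle$ by ($\beta$).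

Let $X$ be the number of copies contained in $\mathbf R_1$. Gluing the triangles of a copy along equal labels recovers $\Pi$ with its labeling, so two labelings give the same copy exactly when they differ by an automorphism of $\Pi$. An automorphism that fixes a directed boundary edge fixes the adjacent triangle and then, along the connected dual graph, everything; so $|\mathrm{Aut}\,\Pi|\le4$, and $\mathrm{Aut}\,\Pi$ acts freely on labelings. There are $(1+o(1))(2n)^{3F/2+1}$ labelings, and each copy is present with probability $(1+o(1))(6p_1)^F$. Hence
\begin{equation}\label{eq:mu}
\mathbb EX=(1+o(1))\mu_Fn,\qquad\mu_F=2\lambda_1^F\sum_{\Pi\in\mathcal D_F}\frac1{|\mathrm{Aut}\,\Pi|}\ge\tfrac12|\mathcal D_F|\lambda_1^F\ge\tfrac12(1+\eta)^F .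
\end{equation}
Second moments are controlled by the way two copies can overlap.

\begin{lemma}\label{lem:overlap}
Let $Y,Y'$ be copies with $r\in\{0,1,2\}$ common boundary generators. Then $d(Y\cup Y')\le2-r$ if $Y\cap Y'=\emptyset$, $d(Y\cup Y')=1$ if $Y=Y'$, and $d(Y\cup Y')\le2-\frac{1+r}2$ otherwise.
\end{lemma}

\begin{proof}
Put $J=Y\cap Y'$ and $I=S(Y)\cap S(Y')$. By inclusion and exclusion, $d(Y\cup Y')=2-\omega$ with $\omega=|I|-\frac32|J|$. If $J=\emptyset$, then $\omega=|I|\ge r$. Let $\emptyset\ne J\subsetneq Y$. Since $S(J)\subset I$ and $B(J)=0$, formula \eqref{eq:def} gives $\omega=|I\setminus S(J)|+\frac12V_1(J)$. The dual graph of the digon of $Y$ is connected, so some interior edge has one triangle in $J$ and the other in $Y\setminus J$; its generator contributes $\frac12$ to $\omega$. Each common boundary generator contributes a further $\frac12$ if it lies in $S(J)$, and $1$ if it does not.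
\end{proof}

A union $Y\cup Y'$ has one of at most $2F(12F)^{6F}$ types and arises from at most $4^{2F}$ ordered pairs. By Lemma~\ref{lem:first}, for every $\delta'\ge0$,
\begin{equation}\label{eq:pairs}
\mathbb E\#\{(Y,Y'):Y\cup Y'\subset\mathbf R_1,\ d(Y\cup Y')\le\delta'\}\le C'_F(2n)^{\delta'},
\end{equation}
where $C'_F=2F(12F)^{6F}4^{2F}\max(1,\lambda_1)^{2F}\le e^{CF\log F}$ with $C$ independent of $F$.

\begin{lemma}\label{lem:graph}
Let $\mathcal G$ be the graph on $S$ whose edges are the pairs of boundary generators of the copies in $\mathbf R_1$, and let $C_F=4C'_F$. With probability at least $\frac34-o(1)$,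
\[
\sum_{a\in S}\deg(a)\ge\mu_Fn\qquad\text{and}\qquad\sum_{a\in S}\deg(a)^2\le4C_Fn .
\]
\end{lemma}

\begin{proof}
Disjoint copies are independent, and copies with $Y\cap Y'\ne\emptyset$ have $d(Y\cup Y')\le\frac32$. So $\mathrm{Var}\,X\le\sum_{Y\cap Y'\ne\emptyset}\mathbb P(Y\cup Y'\subset\mathbf R_1)=O(n^{3/2})$ by \eqref{eq:pairs}, and Chebyshev's inequality gives $X=(1+o(1))\mu_Fn$ a.a.s. Distinct copies with the same pair of boundary generators have $d(Y\cup Y')\le\frac12$, so by \eqref{eq:pairs} and Markov's inequality a.a.s.\ at most $n^{3/4}$ such pairs lie in $\mathbf R_1$. An edge of $\mathcal G$ that arises from $k$ copies accounts for at least $k-1$ such pairs, so a.a.s.\ $\mathcal G$ has at least $X-n^{3/4}\ge\frac12\mu_Fn$ edges. This is the first inequality.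

The sum $\sum_a\deg(a)^2$ is at most the number of triples $(a,Y,Y')$ where $Y,Y'\subset\mathbf R_1$ are copies, possibly equal, with common boundary generator $a$. In all three cases of Lemma~\ref{lem:overlap} with $r\ge1$ we have $d(Y\cup Y')\le1$, and there are at most two choices of $a$. So the expectation is at most $2C'_F\cdot2n=C_Fn$, and Markov's inequality gives the second inequality with probability at least $\frac34$.
\end{proof}

\subsection*{Blocks}

The relation ``$a=b^{\pm1}$ in $\langle S\mid R_1\rangle$'' is an equivalence relation on $S$. A \emph{block} is a subset of an equivalence class. Given $N$ disjoint blocks of size $k$, a uniform pair of generators joins two blocks with probability about $(Nk/n)^2$, and $R_2$ will supply of order $\varepsilon^2n$ such pairs. The mean degree of the resulting graph on blocks is of order $\varepsilon^2Nk^2/n$, so we need $Nk^2/n$ large. We find $k$ by pigeonholing over dyadic scales. The second-moment bound in Lemma~\ref{lem:graph} limits the number of scales to $O(F\log F)$, which the exponential growth of $\mu_F$ beats.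

\begin{lemma}\label{lem:blocks}
Let $M=64/\varepsilon^2$. There is a constant $T$ such that with probability at least $\frac34-o(1)$ there are an integer $k\le T$ and $N\ge Mn/(2k^2)$ pairwise disjoint blocks of size $k$.
\end{lemma}

\begin{proof}
Put $T=\lceil8C_F/\mu_F\rceil+1$. Since $\mu_F\ge\frac12$, we have $\log_2T=O(F\log F)$, so by \eqref{eq:eta} and \eqref{eq:mu} we can fix $F$ with $\mu_F\ge2M(1+\log_2T)$. Assume the two inequalities of Lemma~\ref{lem:graph}. Then
\[
\sum_{\deg(a)>T}\deg(a)\le\frac1T\sum_a\deg(a)^2\le\tfrac12\mu_Fn,\qquad\text{so}\qquad\sum_a\min(\deg(a),T)\ge\tfrac12\mu_Fn .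
\]
Let $C(a)$ be the class of $a$; it contains $a$ and its neighbors, so $|C(a)|>\deg(a)$. Every integer $m\ge1$ satisfies $m\le\sum_{i\ge0:\,2^i\le m}2^i$, because the sum equals $2^{j+1}-1$ when $2^j\le m<2^{j+1}$. Applying this to $m=\min(\deg(a),T)$ gives
\[
\tfrac12\mu_Fn\le\sum_{i\ge0:\,2^i\le T}2^i\,\#\{a:|C(a)|\ge2^i\}.
\]
The sum has at most $1+\log_2T$ terms, so $k\cdot\#\{a:|C(a)|\ge k\}\ge Mn$ for some $k=2^i\le T$. Cut each class $C$ with $|C|\ge k$ into $\lfloor|C|/k\rfloor\ge|C|/(2k)$ blocks of size $k$, discarding the rest. The number of blocks is at least $\frac1{2k}\cdot\frac{Mn}k$.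
\end{proof}

\subsection*{A class of linear size}

Condition on $R_1$ having blocks as in Lemma~\ref{lem:blocks}. Since $N\ge Mn/(2T^2)$, the error terms below are uniform in $R_1$.

Call $(x,y)\in S^2$ \emph{good} if exactly two generators $s\in S$ satisfy $xys\in R_2$. These words have positive letters only, so they are cyclically reduced, and different $(x,y)$ involve different words. Hence the pairs are good independently, each with probability $\binom n2p'^2(1-p')^{n-2}\sim\varepsilon^2/(2n)$. A good pair yields a uniform two-element set $\{s,t\}\subset S$ with $s=t$ in the group. A binomial variable with mean $m$ is below $m/2$ with probability at most $4/m$, by Chebyshev's inequality, and it is within $o(m)$ of $m$ a.a.s.\ when $m\to\infty$. The number of good pairs is binomial with mean $\sim\varepsilon^2n/2$, so a.a.s.\ $R_2$ supplies at least $\lceil\varepsilon^2n/4\rceil$ independent uniform sets $\{s,t\}$, independent of $R_1$.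

Such a set joins two different blocks with probability $\binom N2k^2/\binom n2\ge N^2k^2/(2n^2)$. Among the first $\lceil\varepsilon^2n/4\rceil$ sets, the number of joining ones is binomial with mean at least
\[
\frac{\varepsilon^2}8N\cdot\frac{Nk^2}n\ge\frac{\varepsilon^2M}{16}N=4N .
\]
So a.a.s.\ there are at least $2N$ joining sets, and the first $2N$ of them are independent uniform pairs of distinct blocks. Consider the multigraph that they form on the $N$ blocks. If all its components had fewer than $N/3$ nodes, then adding components one at a time would produce a set of $\alpha N$ blocks, $\frac13\le\alpha\le\frac23$, that no pair crosses. A uniform pair crosses a given such set with probability $\alpha(1-\alpha)N^2/\binom N2\ge2\alpha(1-\alpha)\ge\frac49$. The probability of this event is thus at most $2^N(5/9)^{2N}=(50/81)^N\to0$.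

Hence a.a.s.\ some component has at least $N/3$ blocks, so at least $Nk/3\ge\gamma n$ generators, $\gamma=M/(6T)$, are equal up to inversion in $\langle S\mid R_1\cup R_2\rangle$. At least half of them are equal to the same element $g$. They form a set $G^+\subset S$ with $|G^+|\ge\gamma n/2$, determined by $R_1$ and $R_2$.

\subsection*{End of the proof of Proposition~\ref{prop:U}}

There are at least a constant times $n^3$ words $stu^{-1}$ with distinct $s,t,u\in G^+$, each in $R_3$ independently with probability $p'$. As $n^3p'\to\infty$, a.a.s.\ one of them is in $R_3$, and it gives $g=1$. Fix an order on $S$, and join $x<y$ in $S$ if $sxy^{-1}\in R_4$ for some $s\in G^+\setminus\{x,y\}$; then $x=y$ in the group. Different pairs use different words, so the edges are independent, each with probability at least $\varrho=1-(1-p')^{\gamma n/2-2}$, which is of order $n^{-1/2}$. If the graph is disconnected, some set of $j\le n/2$ vertices sends no edge to the other $n-j\ge n/2$; the probability is at most $\sum_{j\ge1}(ne^{-\varrho n/2})^j\to0$. So a.a.s.\ all generators are equal, and those in $G^+$ are trivial. The group $\langle S\mid R_1\cup\dots\cup R_4\rangle$ is trivial with probability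 at least $\frac34-o(1)$. \qed

\section{Survival below $c_*$: the simplest case and the obstacles}\label{sec:outline}

For the rest of the paper fix $0<c<c_*$ and put
\[
p=cn^{-3/2},\qquad\lambda=12\sqrt2\,c<z_c,\qquad z\in(\lambda,z_c),\qquad\varepsilon_0=\tfrac14\log(z/\lambda)>0 .
\]
Fix a generator $s_0$. We show that $s_0\ne1$ in $\Gamma=\Gamma(n,p)$ with probability at least some $\delta>0$ for all large $n$.

One has to follow a fixed generator: the configuration on the right of Figure~\ref{fig:small} has five generators and three triangles, so its deficiency is $\frac12$, and the expected number of its labeled copies, each of which kills a generator, is of order $\sqrt n$. Fixing one label saves a factor $n$. Suppose that $s_0=1$ is witnessed by a diagram bounded by a loop labeled $s_0$ in which all edges carry different generators. With $F$ faces it has $(3F+1)/2$ edges. There are $W_{1,F}$ shapes and at most $2(2n)^{(3F-1)/2}$ labelings of each, so the expected number of such diagrams is at most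
\[
\sum_FW_{1,F}\cdot2(2n)^{(3F-1)/2}(6p)^F=2(2n)^{-1/2}\,W_1(\lambda)\to0 ,
\]
because $\lambda<z_c$. This is the whole idea. A general reduced diagram differs from this case in three ways.

\begin{enumerate}
\item \emph{Generators repeat.} The set of triangles in the diagram then need not look planar, and the general bound $(6F)^{3F}$ on the number of types is not compensated by $\lambda^F$. In Section~\ref{sec:types} we attach a surface and a complexity $\kappa$ to a set of triangles, and we show that sets of small complexity have about $z^{-F}$ types, like spheres. Section~\ref{sec:event} turns the two counts into lower bounds for deficiencies in $\mathbf R$ for $F\le\log^3n$: a positive bound for sets of small complexity and a slightly negative one for all sets.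
\item \emph{Triangles repeat.} A triangle used many times is paid for only once. In Section~\ref{sec:layers} we slice a diagram into layers according to multiplicity, bound the total deficiency of the layers by $L/2$, and show that planarity of the diagram forces most of the layers to have small complexity.
\item \emph{Diagrams are arbitrarily large.} The first two steps give an isoperimetric inequality for diagrams with at most $\log^3n$ faces. A deterministic argument in Section~\ref{sec:global} extends it to all diagrams and excludes large diagrams with a short boundary.
\end{enumerate}

\section{The surface of a set of triangles and the number of types}\label{sec:types}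

For a finite nonempty set $Y$ of triangles over $S$, let $\Sigma(Y)$ be the surface obtained by gluing, for each $x$ with $v_Y(x)=2$, the two sides labeled $x$; nothing else is glued. It has no folded triangle. Since $v\le3(v-2)$ for $v\ge3$, its number of boundary edges satisfies
\begin{equation}\label{eq:P}
P(Y)=V_1(Y)+\sum_{x:\,v_Y(x)\ge3}v_Y(x)\le V_1(Y)+3B(Y).
\end{equation}
The set $Y$ is \emph{connected} if it is not the union of two nonempty parts with disjoint sets of generators. Every $Y$ is uniquely a union of connected \emph{components} with disjoint sets of generators, and $d$, $V_1$, $B$ and $\chi(\Sigma(\cdot))$ are additive over components. If $Y$ is connected and $\Sigma(Y)$ has a closed component, then the triangles of that component share no generator with the other triangles, so the closed component is all of $\Sigma(Y)$, and $V_1=B=0$.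

The \emph{complexity} of $Y$ is
\[
\kappa(Y)=-\chi(\Sigma(Y))+2V_1(Y)+8B(Y).
\]
It is additive and depends only on the type. It measures the distance from a sphere: handles and cross-caps lower $\chi$, and the coefficients $2$ and $8$ are large enough to absorb the positive contribution to $\chi$ of the pieces into which free and branching sides cut the surface. For example, for $Y=\{aab\}$ the surface has one vertex, two edges and one triangle; it is a M\"obius band, and $\kappa=2$.

For a compact surface $\Sigma$ let $\hat g(\Sigma)=\sum(2-\chi-b)$, summed over the components, where $b$ is the number of boundary circles of the component. Capping the circles of a component by discs gives a closed connected surface of Euler characteristic $\chi+b\le2$, with equality only for the sphere. So $\hat g(\Sigma)=0$ means that all components are spheres with holes. To follow $\hat g$ under cutting we describe it by the \emph{mod $2$ intersection form}: two $1$-cycles over $\mathbb F_2$ in the interior of $\Sigma$, put in general position, cross a number of times whose parity depends only on their classes in $H_1(\Sigma;\mathbb F_2)$. Disjoint cycles have intersection number $0$. On a closed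 connected surface the form is nondegenerate and $\dim H_1=2-\chi$. If $\hat\Sigma$ is the capped surface, then $H_1(\Sigma)\to H_1(\hat\Sigma)$ is onto and preserves the form, so $\hat g(\Sigma)$ is the rank of the form of $\Sigma$.

Let $\Sigma'$ be obtained from $\Sigma$ by ungluing some edges. An interior vertex of $\Sigma'$ is a cycle class of corners, which is also a cycle class in $\Sigma$, at a vertex that meets no unglued edge. Hence the interior of $\Sigma'$ is the interior of $\Sigma$ minus the closed unglued edges. Every cycle of $\Sigma'$ can be pushed into the interior, so the form of $\Sigma'$ is the pullback of the form of $\Sigma$. A pullback does not have larger rank, so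
\begin{equation}\label{eq:unglue}
\hat g(\Sigma')\le\hat g(\Sigma).
\end{equation}

\begin{lemma}\label{lem:kappa}
Let $Y$ be connected. Then $\hat g(\Sigma(Y))\le\kappa(Y)+2$. If $\Sigma(Y)$ is a sphere or a projective plane, then $V_1=B=d=0$ and $\kappa<0$. Otherwise $\kappa\ge V_1+B\ge0$.
\end{lemma}

\begin{proof}
Let $k$ be the number of components of $\Sigma(Y)$. They are linked into the connected set $Y$ only by generators with $v\ge3$, and such a generator links at most $v$ components. So $k\le1+\sum_{v\ge3}(v-1)\le1+2B$, and $\hat g\le2k-\chi\le2+4B-\chi\le\kappa+2$. If $\Sigma(Y)$ is closed, then it is connected, $V_1=B=0$, $d=0$ by \eqref{eq:def}, and $\kappa=-\chi$, which is negative for the sphere and the projective plane and nonnegative otherwise. If $\Sigma(Y)$ is not closed, then no component is closed, so each has $\chi\le1$, and $\chi\le k\le1+2B$. Then $\kappa\ge2V_1+6B-1\ge V_1+B$, because $V_1+B\ge1$.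
\end{proof}

To count surfaces of small genus we cut them into planar pieces. Cutting along a noncontractible cycle could be expensive, because the cycle may be long. So we first cut the surface into pieces of small radius, in which the genus is carried by short cycles.

\begin{lemma}[Planarization]\label{lem:planar}
A surface $\Sigma$ made of $F\ge3$ triangles can be turned into one with $\hat g=0$ by ungluing at most $3F/\log^2F+\hat g(\Sigma)(4\log^3F+3)$ edges.
\end{lemma}

\begin{proof}
\emph{Pieces of small radius.} Put $\beta=\log^{-2}F<1$. Let $\mathcal B_0\subset\mathcal B_1\subset\cdots$ be the balls in the dual graph around some triangle, and let $r$ be the least index with $|\mathcal B_{r+1}|\le(1+\beta)|\mathcal B_r|$. Then $(1+\beta)^r\le|\mathcal B_r|\le F$, and $\log(1+\beta)\ge\beta/2$ gives $r\le2\log^3F$. Each edge between $\mathcal B_r$ and its complement is a side of one of the at most $\beta|\mathcal B_r|$ triangles of $\mathcal B_{r+1}\setminus\mathcal B_r$, so there are at most $3\beta|\mathcal B_r|$ such edges. Unglue them, set $\mathcal B_r$ aside, and repeat in the rest. In total at most $3\beta F$ edges are unglued. We obtain connected pieces $\Sigma_i$ of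 dual radius at most $2\log^3F$, and $\sum_i\hat g(\Sigma_i)\le\hat g(\Sigma)$ by \eqref{eq:unglue}.

\emph{One piece.} Let $\Sigma_i$ have dual radius $r$ about a central triangle, and let $v_0$ be a vertex of that triangle. All vertices of a triangle at dual distance $j$ are within distance $j+1$ of $v_0$ in the $1$-skeleton: this holds for $j=0$, and a triangle at dual distance $j$ shares an edge with one at distance $j-1$. So a breadth-first spanning tree $\mathcal T$ of the $1$-skeleton rooted at $v_0$ has depth at most $r+1$.

Consider the capped surface $\hat\Sigma_i$, whose faces are the triangles and the caps. The faces are connected to each other across edges not in $\mathcal T$. Otherwise some proper nonempty set of faces would have its mod $2$ boundary inside $\mathcal T$; this boundary is a cycle, a tree contains no nonzero cycle, so the boundary would be empty, against the connectedness of $\hat\Sigma_i$. Choose a spanning tree $\mathcal T^*$ of the dual graph of $\hat\Sigma_i$ that uses only edges outside $\mathcal T$. Counting vertices, edges and faces, exactly $2-\chi(\hat\Sigma_i)=\hat g(\Sigma_i)$ edges lie in neither tree; call them \emph{left over}. Removing an edge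 $e$ from $\mathcal T^*$ splits the faces into two sets, and the boundary of either contains $e$ and no other edge of $\mathcal T^*$. Adding such boundaries, we can represent every class in $H_1(\hat\Sigma_i;\mathbb F_2)$ by a cycle in the graph formed by $\mathcal T$ and the left-over edges. The cycles of this graph are generated by the fundamental ones, each consisting of a left-over edge and the two paths in $\mathcal T$ from $v_0$ to its ends.

Let $\mathcal C$ be the union of the left-over edges and these paths. It has at most $\hat g(\Sigma_i)(2r+3)$ edges. Unglue those edges of $\mathcal C$ that are not on $\partial\Sigma_i$, obtaining $\Sigma_i'$. The interior of $\Sigma_i'$ lies in $\hat\Sigma_i\setminus\mathcal C$, so each cycle of $\Sigma_i'$ has intersection number $0$ with a generating set of $H_1(\hat\Sigma_i;\mathbb F_2)$, hence with every cycle. The form of $\Sigma_i'$ vanishes, that is, $\hat g(\Sigma'_i)=0$. Summing over $i$, this step unglues at most $\hat g(\Sigma)(4\log^3F+3)$ edges.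
\end{proof}

\begin{lemma}[Counting types]\label{lem:count}
There are constants $C=C(z)$ and $K_0\ge3$ such that for $F\ge K_0$ the number of types of connected sets $Y$ with $F(Y)=F$ and $\kappa(Y)\le F/\log^6F$ is at most $z^{-F}e^{CF/\log F}$.
\end{lemma}

\begin{proof}
We encode such a type by a list of rooted spheres and $O(F/\log^2F)$ further pieces of data, each with polynomially many values.

By Lemma~\ref{lem:kappa}, $V_1+B\le F/\log^6F$ and $\hat g(\Sigma(Y))\le F/\log^6F+2$. By Lemma~\ref{lem:planar}, ungluing $U=O(F/\log^2F)$ edges of $\Sigma(Y)$ gives a surface $\Sigma'$ whose components are spheres with holes, and by \eqref{eq:P} it has $P'\le V_1+3B+2U$ boundary edges. So there is an absolute constant $C_1$ such that $U$, $P'$ and $2B$ are at most $m=\lceil C_1F/\log^2F\rceil$. Choose $K_0$ so that $m\le F$ for $F\ge K_0$. A closed component of $\Sigma'$ is a closed component of $\Sigma(Y)$, hence the only component; otherwise each component has a boundary edge. So $\Sigma'$ has $k\le m+1$ components.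

Cap each boundary circle of length $\ell\ge2$ by a cone of $\ell$ triangles over a new vertex, and each boundary circle of length one by the disc of three triangles on the right of Figure~\ref{fig:small}. Every cap triangle has three distinct edges, and the old triangles remain unfolded. We obtain $k$ spheres with $F'$ triangles in total, $F\le F'\le F+3m\le4F$. Orient, root and order them arbitrarily; this numbers all triangles and sides.

The type of $Y$ is determined by (i) the list of rooted spheres, (ii) the set of at most $3m$ cap triangles, and (iii) a list of at most $2m$ directed identifications of pairs of sides: the $U$ pairs to be glued again, and for each generator with $v\ge3$ a chain of $v-1$ identifications linking its sides, $\sum_{v\ge3}(v-1)\le2B$ in total. For (i), given $k$ and $F'$ there are at most $(F'+1)^k$ ways to distribute the triangles among the spheres, so by Corollary~\ref{cor:growth} and $z<1$ there are at most $(m+1)(3m+1)(4F+1)^{m+1}C_z^{m+1}z^{-F-3m}$ lists. For (ii) there are at most $(4F+1)^{3m}$ choices. For (iii), each entry is a pair of sides among at most $12F$ with a sign, or is blank, so there are at most $(288F^2+1)^{2m}$ choices. The product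 is at most $z^{-F}(C_2F)^{8m+3}$ with $C_2=C_2(z)$, and $m\log F=O(F/\log F)$.
\end{proof}

\section{The good event}\label{sec:event}

To take the fixed generator into account, put
\[
d^\circ(Y)=d(Y)-\mathbf 1[s_0\in S(Y)]\in\tfrac12\mathbb Z .
\]
A type has at most two possible values of $d^\circ$, and for a type with $F$ triangles and a value $\delta'$,
\begin{equation}\label{eq:firstcirc}
\mathbb E\#\{Y\subset\mathbf R\text{ of this type with }d^\circ(Y)=\delta'\}\le6F(2n)^{\delta'}\lambda^F .
\end{equation}
For sets avoiding $s_0$ this is Lemma~\ref{lem:first}. For sets containing $s_0$, there are at most $6F$ ways to choose the generator of the representative that is sent to $s_0^{\pm1}$ and the sign, and at most $(2n)^{E-1}$ choices for the others.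

For a constant $K\ge K_0$, chosen below, consider the following events.
\begin{itemize}
\item[(E1)] Every nonempty $Y\subset\mathbf R$ with $F\le\log^3n$ has $d^\circ(Y)\ge-11F\frac{\log\log n}{\log n}$.
\item[(E2)] Every connected $Y\subset\mathbf R$ with $K<F\le\log^3n$ and $\kappa(Y)\le F/\log^6F$ has $d^\circ(Y)\ge\varepsilon_0F/\log n$.
\item[(E3)] Every connected $Y\subset\mathbf R$ with $F\le K$ has $d^\circ(Y)\ge\frac12$.
\item[(E4)] No word $s^{\pm3}$, $s\in S$, lies in $R$.
\end{itemize}
Let $\mathcal E$ be their intersection. The first moment method alone cannot give (E3): the boundary of a tetrahedron has six edges, four triangles and $24$ symmetries, so it has $d=0$, and the expected number of its copies with distinct labels tends to $\lambda^4/24>0$. We use Harris' inequality instead: for independent $\{0,1\}$-valued variables, the probability of an intersection of decreasing events is at least the product of their probabilities. An event is decreasing here if it is preserved by removing words from $R$. This is the step at which we obtain positive probability only and rely on Theorem~\ref{thm:AFL}.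

\begin{lemma}\label{lem:event}
There are constants $K\ge K_0$ and $\delta>0$ such that $\mathbb P(\mathcal E)\ge\delta$ for $n$ large.
\end{lemma}

\begin{proof}
For (E4), the expected number of violating words is $2np\to0$.

For (E1), a violating set has $(2n)^{d^\circ}\le n^{d^\circ}\le(\log n)^{-11F}$. By Lemma~\ref{lem:first} and \eqref{eq:firstcirc}, the expected number of such sets is at most
\[
\sum_{F\ge1}(6\log^3n)^{3F}\cdot12F\lambda^F(\log n)^{-11F}=\sum_{F\ge1}12F\Bigl(\frac{216\lambda}{\log^2n}\Bigr)^F\to0 .
\]

For (E2), a violating set has $(2n)^{d^\circ}\le(2n)^{\varepsilon_0F/\log n}\le e^{2\varepsilon_0F}$. By Lemma~\ref{lem:count}, \eqref{eq:firstcirc} and $(\lambda/z)^F=e^{-4\varepsilon_0F}$, the expected number of such sets is at most $\sum_{F>K}12F\,e^{CF/\log F-2\varepsilon_0F}$. The series over all $F\ge K_0$ converges; fix $K$ so that the tail is less than $\frac14$. This is the only use of the hypothesis $c<c_*$.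

For (E3), call a connected set $Y$ of at most $K$ triangles over $S$ a violator if $d^\circ(Y)\le0$. By \eqref{eq:firstcirc}, the sum of $\mathbb P(Y\subset\mathbf R)$ over all violators is at most $C_K=\sum_{F\le K}(6F)^{3F}12F\lambda^F$. Each term is at most $6p\le\frac12$, and $1-x\ge e^{-2x}$ on $[0,\frac12]$. The events $\{Y\not\subset\mathbf R\}$ are decreasing, so $\mathbb P(\mathrm{E3})\ge\prod_Y\bigl(1-\mathbb P(Y\subset\mathbf R)\bigr)\ge e^{-2C_K}$.

All four events are decreasing, so $\mathbb P(\mathcal E)\ge(1-o(1))\frac34e^{-2C_K}\ge\frac12e^{-2C_K}=:\delta$.
\end{proof}

Call a connected set $Y$ \emph{tame} if $F(Y)\le K$ or $\kappa(Y)\le F/\log^6F$.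

\begin{lemma}\label{lem:tame}
Let $n$ be large, let $\mathcal E$ hold, and let $Y\subset\mathbf R$ be connected with $F\le\log^3n$. Then $\kappa(Y)\ge0$. If $Y$ is tame, then $d^\circ(Y)\ge\varepsilon_0F/\log n$. If $Y$ is not tame, then $F\le\kappa(Y)(3\log\log n)^6$.
\end{lemma}

\begin{proof}
If $Y$ is tame, use (E2) for $F>K$, and (E3) with $\frac12\ge\varepsilon_0K/\log n$ for $F\le K$. If $\kappa(Y)<0$, then $Y$ is tame, and Lemma~\ref{lem:kappa} gives $d^\circ(Y)\le d(Y)=0$, against the bound just proved. If $Y$ is not tame, then $F<\kappa\log^6F$ and $\log F\le3\log\log n$.
\end{proof}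

\section{The layers of a reduced diagram}\label{sec:layers}

Let $D$ be a reduced diagram over $\mathbf R$ with $A\ge1$ faces and boundary length $L$. Let $m_t$ be the number of faces carrying the triangle $t$. The \emph{layers} of $D$ are the nonempty sets among $Y_j=\{t:m_t\ge j\}$, $j\ge1$; sums over $j$ run over the layers, and $\sum_jF(Y_j)=A$. Each layer is an honest subset of $\mathbf R$, to which the bounds of Section~\ref{sec:event} apply, and together the layers account for each face once.

For a generator $x$, list the sides labeled $x^{\pm1}$ of the triangles of $Y_1$ as $i_1(x),i_2(x),\dots$, so that the multiplicities $m_1(x)\ge m_2(x)\ge\cdots$ of their triangles are nonincreasing; put $m_k(x)=0$ if there is no $k$-th side. The side $i_k(x)$ has $m_k(x)$ copies in $D$, and $v_{Y_j}(x)=\#\{k:m_k(x)\ge j\}$. Let $e_1(x)$ and $e_2(x)$ be the numbers of edges labeled $x$ that carry one and two sides of faces. Then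
\[
\sum_xe_1(x)\le L,\qquad\sum_km_k(x)=e_1(x)+2e_2(x),\qquad B_D:=\sum_jB(Y_j)=\sum_x\sum_{k\ge3}m_k(x).
\]
Since $D$ is reduced, different copies of $i_1(x)$ lie on different edges, and a copy that is not alone on its edge shares it with a copy of some $i_k(x)$, $k\ge2$. Hence
\begin{equation}\label{eq:red}
m_1(x)\le e_1(x)+e_2(x),\qquad m_1(x)\le e_1(x)+\sum_{k\ge2}m_k(x).
\end{equation}
Without reducedness both fail: a triangle $xyz$ glued to its mirror image along the side $x$ has $m_1(x)=2$, $e_1(x)=0$, $e_2(x)=1$.

\begin{lemma}\label{lem:a}
$\displaystyle\sum_jd(Y_j)\le L/2$.
\end{lemma}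

\begin{proof}
A generator $x$ lies in $S(Y_j)$ exactly for $j\le m_1(x)$, and $3A=\sum_x\sum_km_k(x)$. So
\[
\sum_jd(Y_j)=\sum_x\Bigl(m_1-\tfrac12\sum_km_k\Bigr)=\sum_x\bigl(m_1-e_2-\tfrac12e_1\bigr)\le\tfrac12\sum_xe_1
\]
by the first inequality in \eqref{eq:red}.
\end{proof}

This upper bound will be played against the lower bound for tame components, so we must show that few triangles lie in components that are not tame. The first step is to bound the branching $B_D$. Lemma~\ref{lem:a} does not see it. Take a generator with $(m_1,m_2,m_3)=(2,1,1)$ and $e_1=0$, which \eqref{eq:red} permits. It contributes $-\frac12$ to $d(Y_1)$, where $v=3$, and $+\frac12$ to $d(Y_2)$, where $v=1$, and the two cancel. But the negative term occurs in a lower layer than the positive one, so weights that decrease with $j$ break the cancellation. Put $\theta=\frac{11}{12}$ and $\phi_j=j^\theta-(j-1)^\theta\in[0,1]$. In the example the weighted sum is $\frac12(\phi_2-\phi_1)=\frac12(2^\theta-2)<0$.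

\begin{lemma}\label{lem:b}
Let $B_{D,\theta}=\sum_x\sum_{k\ge3}m_k(x)^\theta$ and $c_\theta=2-2^\theta>0$. Then
\[
2\sum_j\phi_j\,d(Y_j)\le L-c_\theta B_{D,\theta}.
\]
\end{lemma}

\begin{proof}
We have $2d(Y_j)=\sum_x\bigl(2\cdot\mathbf 1[m_1\ge j]-\sum_k\mathbf 1[m_k\ge j]\bigr)$ and $\sum_{j\le m}\phi_j=m^\theta$, so
\[
2\sum_j\phi_jd(Y_j)=\sum_x\Bigl(m_1^\theta-\sum_{k\ge2}m_k^\theta\Bigr).
\]
For $0<m\le y$ the difference $(y+m)^\theta-y^\theta$ decreases in $y$, so it is at most its value $(2^\theta-1)m^\theta$ at $y=m$. Adding $m_3,m_4,\dots$ one at a time to $m_2$ gives $\bigl(\sum_{k\ge2}m_k\bigr)^\theta\le m_2^\theta+(2^\theta-1)\sum_{k\ge3}m_k^\theta$. Since $\phi_j\le1$, we have $(a+e)^\theta\le a^\theta+e$ for integers $a,e\ge0$. With the second inequality in \eqref{eq:red}, $m_1^\theta\le e_1+m_2^\theta+(2^\theta-1)\sum_{k\ge3}m_k^\theta$, so the term of $x$ is at most $e_1-c_\theta\sum_{k\ge3}m_k^\theta$.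
\end{proof}

The second step bounds the complexity of the layers by $B_D$ and $L$. The surfaces $\Sigma(Y_j)$ have $A$ triangles in total, so by \eqref{eq:euler} their Euler characteristic is not very negative if they have about $A/2$ vertices in total. The planar complex $D$ has that many vertices. We transfer them to the layers, losing only those near the boundary or near branching.

\begin{lemma}\label{lem:c}
$\displaystyle\sum_j\kappa(Y_j)\le16(B_D+L)$.
\end{lemma}

\begin{proof}
\emph{Regular edges.} Call an edge labeled $x$ \emph{regular} if it carries a copy of $i_1(x)$ and a copy of $i_2(x)$, and let $w(x)\le m_2(x)$ be the number of such edges. A side of a face is \emph{irregular} if its edge is not regular. There are $m_1-w$ irregular copies of $i_1(x)$ and $m_2-w$ irregular copies of $i_2(x)$. By reducedness each of them is alone on its edge or shares it with a copy of some $i_k(x)$, $k\ge3$, so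
\begin{equation}\label{eq:irr}
(m_1-w)+(m_2-w)\le e_1+\sum_{k\ge3}m_k .
\end{equation}
Adding the copies of the sides $i_k(x)$, $k\ge3$, and summing over $x$, there are at most $L+2B_D$ irregular sides. Also $m_1-m_2\le m_1-w$, so \eqref{eq:irr} gives
\begin{equation}\label{eq:V1}
\sum_jV_1(Y_j)=\sum_x(m_1-m_2)\le L+B_D .
\end{equation}
We have $v_{Y_j}(x)\ge3$ exactly for $j\le m_3(x)$, and $\sum_{j\le m_3}v_{Y_j}(x)=3m_3+\sum_{k\ge4}m_k\le3\sum_{k\ge3}m_k$. With \eqref{eq:P} and \eqref{eq:V1},
\begin{equation}\label{eq:sumP}
\sum_jP(Y_j)\le L+4B_D .
\end{equation}

\emph{Vertices of $D$.} Let $V_f$ be the number of vertices of $D$ that lie on a face; we claim $V_f\ge A/2$. Since $\chi(D)=1$ and $D$ has $(3A+L)/2$ edges, it has $1+\frac A2+\frac L2$ vertices. Let $V_0$ be the number of vertices on no face and $E_0$ the number of edges on no face. Such an edge occurs twice in the boundary walk, so $E_0\le L/2$. Contracting each of the $k\ge1$ components of the union of the closed faces to a point gives a connected graph with $V_0+k$ vertices and $E_0$ edges, so $V_0\le E_0+1-k\le L/2$. The claim follows.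

Let $D^\circ$ be the surface obtained from the faces of $D$ by gluing along the regular edges only. The natural map $D^\circ\to D$ sends corner classes onto the vertices counted by $V_f$. The number of path classes of $D^\circ$ is the number of irregular sides. If $N_{\mathrm{cyc}}$ is the number of cycle classes of $D^\circ$, then
\begin{equation}\label{eq:Ncyc}
\tfrac12A\le V_f\le N_{\mathrm{cyc}}+L+2B_D .
\end{equation}

\emph{From $D^\circ$ to the layers.} Let $\Sigma^*$ be the surface obtained from the triangles of $Y_1$ by gluing $i_1(x)$ to $i_2(x)$ for every $x$ with $v_{Y_1}(x)\ge2$. Sending a face to its triangle maps $D^\circ$ to $\Sigma^*$ and carries gluings to gluings. Let $\gamma$ be a cycle class of $D^\circ$. Both side-ends of each corner of $\gamma$ are glued, so both side-ends of the image corner are glued in $\Sigma^*$, to the images of the two neighboring corners of $\gamma$. The image of $\gamma$ is thus closed under adjacency and has no free side-end: it is an entire cycle class $y$ of $\Sigma^*$, and $\gamma$ contains a copy of every corner of $y$. Let $m_{\min}(y)$ be the least multiplicity of a triangle with a corner in $y$. That corner has $m_{\min}(y)$ copies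 in $D^\circ$, each in one class, so at most $m_{\min}(y)$ cycle classes of $D^\circ$ lie over $y$. Hence $N_{\mathrm{cyc}}\le\sum_ym_{\min}(y)$, where $y$ runs over the cycle classes of $\Sigma^*$.

All edges of $\Sigma^*$ at $y$ are glued edges, and a glued edge corresponds to a generator $x$. Suppose that $j\le m_{\min}(y)$ and $j>m_3(x)$ for all such $x$ at $y$. Then all triangles with a corner in $y$ lie in $Y_j$. For $x$ at $y$, the triangles of both $i_1(x)$ and $i_2(x)$ have a corner in $y$, so $m_2(x)\ge j>m_3(x)$; thus $v_{Y_j}(x)=2$, and $i_1(x),i_2(x)$ are glued in $\Sigma(Y_j)$. So $y$ is also a cycle class of $\Sigma(Y_j)$. This holds for at least $m_{\min}(y)-\sum_{x\text{ at }y}m_3(x)$ values of $j$. Different $y$ are disjoint sets of corners, and each $x$ is at no more than two of them, so the numbers $V(\Sigma(Y_j))$ of vertices satisfy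
\[
\sum_jV(\Sigma(Y_j))\ge\sum_ym_{\min}(y)-2\sum_xm_3(x)\ge N_{\mathrm{cyc}}-2B_D\ge\tfrac12A-L-4B_D
\]
by \eqref{eq:Ncyc}.

\emph{Conclusion.} By \eqref{eq:euler} and \eqref{eq:sumP},
\[
-\sum_j\chi(\Sigma(Y_j))\le\bigl(L+4B_D-\tfrac12A\bigr)+\tfrac12A+\tfrac12(L+4B_D)=\tfrac32L+6B_D .
\]
Adding $2\sum_jV_1(Y_j)+8\sum_jB(Y_j)\le2(L+B_D)+8B_D$ gives $\sum_j\kappa(Y_j)\le\frac72L+16B_D$.
\end{proof}

We now combine the three deterministic lemmas with the good event. Let $m^*(s_0)=m_1(s_0)$ be the largest multiplicity in $D$ of a triangle containing $s_0^{\pm1}$, or $0$ if there is none. The generator $s_0$ occurs in exactly one component of $Y_j$ for $j\le m^*(s_0)$ and in no component for larger $j$. Writing $\sum_{j,Y}$ for the sum over all components $Y$ of all layers, Lemma~\ref{lem:a} gives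
\begin{equation}\label{eq:key}
\frac L2\ge\sum_jd(Y_j)=m^*(s_0)+\sum_{j,Y}d^\circ(Y).
\end{equation}

\begin{proposition}\label{prop:small}
Let $n$ be large and let $\mathcal E$ hold. Let $D$ be a reduced diagram with $1\le A\le\log^3n$ and $L\le A(\log\log n)^2/\log n$. Then
\[
\frac L2\ge m^*(s_0)+\frac{\varepsilon_0A}{2\log n}.
\]
\end{proposition}

\begin{proof}
By (E1), $d\ge d^\circ$ and $0\le\phi_j\le1$, we have $\sum_j\phi_jd(Y_j)\ge-11A\frac{\log\log n}{\log n}$. Lemma~\ref{lem:b} gives
\[
B_{D,\theta}\le c_\theta^{-1}\Bigl(L+22A\frac{\log\log n}{\log n}\Bigr)\le\frac{2}{c_\theta}\,A\,\frac{(\log\log n)^2}{\log n}.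
\]
Every multiplicity $m$ is at most $A\le\log^3n$, so $m\le(\log n)^{1/4}m^\theta$. (This is why $\theta$ is taken close to $1$; the inequality $c_\theta>0$ needs only $\theta<1$.) Hence $B_D\le(\log n)^{1/4}B_{D,\theta}\le A(\log n)^{-1/2}$, and also $L\le A(\log n)^{-1/2}$. By Lemma~\ref{lem:c}, $\sum_{j,Y}\kappa(Y)\le32A(\log n)^{-1/2}$, and all terms are nonnegative by Lemma~\ref{lem:tame}. By the same lemma, the components that are not tame contain in total
\[
A'\le32(3\log\log n)^6A(\log n)^{-1/2}\le A(\log n)^{-1/3}
\]
triangles. Using (E1) for these components and Lemma~\ref{lem:tame} for the tame ones,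
\[
\sum_{j,Y}d^\circ(Y)\ge\frac{\varepsilon_0(A-A')}{\log n}-\frac{11A'\log\log n}{\log n}\ge\frac{\varepsilon_0A}{2\log n},
\]
and \eqref{eq:key} completes the proof.
\end{proof}

\begin{corollary}\label{cor:iso}
Let $n$ be large, let $\mathcal E$ hold, and put $\Lambda=\varepsilon_0^{-1}\log n$. Every reduced diagram with $1\le A\le\log^3n$ satisfies $A\le\Lambda L$.
\end{corollary}

\begin{proof}
If $L>A(\log\log n)^2/\log n$, then $A<L\log n/(\log\log n)^2\le\Lambda L$. Otherwise Proposition~\ref{prop:small} gives $L\ge\varepsilon_0A/\log n$.
\end{proof}

\section{From small diagrams to all diagrams}\label{sec:global}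

This section is deterministic. An isoperimetric inequality with constant $\Lambda$ for diagrams of area up to a constant times $\Lambda^2$ implies one for all diagrams. Since $\Lambda^2$ is of order $\log^2n$, the range $A\le\log^3n$ of Corollary~\ref{cor:iso} is sufficient. The statement contains a negative term $-\rho$. It pays for the new boundary created when a diagram is cut along a path of length at most $\rho/2$, so that an induction closes, and it shows that large diagrams have $L>\rho$. A minimal counterexample admits no such shortcut, so its boundary is almost geodesic at scale $\rho$. This forces area of order $\rho^2$ near every boundary point and area of order $\rho L$ in total, which is too much when $\rho$ is a large multiple of $\Lambda$.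

\begin{lemma}\label{lem:global}
Let $\Lambda\ge1$, $\rho=20\lceil250\Lambda\rceil$ and $A_0=2\Lambda\rho$. Suppose that every reduced diagram with $1\le A\le10A_0$ satisfies $A\le\Lambda L$. Then every reduced diagram with $A\ge A_0$ satisfies $A\le2\Lambda(L-\rho)$.
\end{lemma}

\begin{proof}
If $A_0\le A\le10A_0$, then $L\ge A/\Lambda\ge2\rho$, so $2\Lambda(L-\rho)\ge\Lambda L\ge A$. Suppose that the lemma fails, and take a counterexample $D$ with the least area $A$ and, among these, with the fewest edges. Then $A>10A_0$ and $A>2\Lambda(L-\rho)$. A reduced diagram $D'$ with at most $A$ faces and with fewer faces or fewer edges than $D$ satisfies $A'\le2\Lambda(L'-\rho)$ if $A'\ge A_0$, and $A'\le\Lambda L'$ if $A'<A_0$.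

\emph{Step 1: $D$ is a disc with simple boundary.} Let $v_0,v_1,\dots,v_L=v_0$ be the boundary walk; $L\ge1$ because $D$ has an edge. Suppose $v_i=v_j$ for some $0\le i<j<L$. Draw a simple closed curve through this vertex that otherwise runs in the unbounded region, leaving through the $i$-th outer corner and returning through the $j$-th. It splits $D$ into two diagrams $D_1,D_2$ that share one vertex and both contain edges, with $L=L_1+L_2$ and $A=A_1+A_2$. Say $A_1\ge A_2$, so $A_1\ge A_0$ and $A_1\le2\Lambda(L_1-\rho)$. If $A_2\ge A_0$, then $A\le2\Lambda(L-2\rho)$. If $A_2<A_0$, then $A\le2\Lambda(L_1-\rho)+\Lambda L_2\le2\Lambda(L-\rho)$. Both contradict the choice of $D$. So $v_0,\dots,v_{L-1}$ are distinct. Then the walk is a simple closed curve, unless $L=2$ and one edge is traversed twice; in that case both ends of the edge have degree one and $D$ is a single edge, which has no face. Hence $D$ is the closed disc bounded by the curve. Each boundary edge lies on one face and each interior edge on two different faces.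

\emph{Step 2: $A\le2\Lambda L$ and $L>10\rho$.} Removing a boundary edge together with the open face behind it leaves a reduced diagram of area $A-1\ge A_0$ and boundary length $L+1$. So $A\le2\Lambda(L+1-\rho)+1\le2\Lambda L$, and $L\ge A/(2\Lambda)>10A_0/(2\Lambda)=10\rho$.

\emph{Step 3: no shortcuts.} Let $d_D$ be the distance in the $1$-skeleton and $d_\partial$ the distance along the boundary cycle. We claim that boundary vertices $u,v$ satisfy
\begin{equation}\label{eq:short}
d_D(u,v)\ge\min\bigl(\tfrac13d_\partial(u,v),\tfrac12\rho\bigr).
\end{equation}
Let $d_D(u,v)\le\rho/2$, and split a geodesic from $u$ to $v$ at its boundary vertices. It suffices to show that the ends of each piece, of length $\ell$ say, are at boundary distance at most $3\ell$. A piece is a boundary edge, for which this holds, or a simple path meeting $\partial D$ only in its two distinct ends. Such a path cuts $D$ into discs $D_1,D_2$ with boundary lengths $\ell_1+\ell$ and $\ell_2+\ell$, where $\ell_1+\ell_2=L$, $A_1+A_2=A$ and $A_1,A_2\ge1$. If $A_1,A_2\ge A_0$, then $A\le2\Lambda(L+2\ell-2\rho)\le2\Lambda(L-\rho)$, a contradiction. They cannot both be below $A_0$, since $A>10A_0$. So, after renaming,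 $A_1<A_0\le A_2$, and
\[
2\Lambda(L-\rho)<A\le\Lambda(\ell_1+\ell)+2\Lambda(\ell_2+\ell-\rho)=2\Lambda(L-\rho)-\Lambda(\ell_1-3\ell),
\]
which gives $\ell_1<3\ell$.

\emph{Step 4: for a boundary vertex $u$ and an integer $1\le t\le\rho/20$, at least $2t/3$ faces have vertices at distance $t-1$ and at distance $t$ from $u$.} Call a vertex \emph{inside} if its distance from $u$ is less than $t$ and \emph{outside} otherwise, and call an edge \emph{mixed} if exactly one of its ends is inside; its ends are then at distances $t-1$ and $t$. Going around a face, the status of the vertex changes an even number of times, so a face has $0$ or $2$ mixed sides. Let the right and left arcs be the two boundary arcs of length $\rho$ starting at $u$; they meet only in $u$, since $L>10\rho$. By \eqref{eq:short}, boundary vertices with $d_\partial(u,\cdot)\ge\rho$ have $d_D(u,\cdot)\ge\rho/3>t$, so they are outside. Hence every mixed boundary edge lies on one of the arcs, and the right arc, which leads from an inside to an outside vertex, contains an odd number of mixed edges.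

Form the multigraph whose nodes are the mixed edges and whose links are the faces with two mixed sides. Interior mixed edges have degree $2$ and boundary mixed edges have degree $1$, so the components are cycles and paths, and the paths pair up the mixed boundary edges. By parity, some path leads from a mixed edge of the right arc to a mixed edge of the left arc. Let $y,y'$ be the outside ends of these two edges. They lie on the right and the left arc, at positions $a,a'\le\rho$ counted from $u$, and $a,a'\ge t$ because $d_D(u,y)=d_D(u,y')=t$. So $d_\partial(y,y')=\min(a+a',L-a-a')\ge2t$, and $d_D(y,y')\ge2t/3$ by \eqref{eq:short}. The outside ends of the two mixed sides of a face are vertices of that face, so they coincide or are adjacent. Therefore the path has at least $2t/3$ links, which are distinct faces.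

\emph{Step 5: too much area.} The distances from $u$ of the vertices of a face differ by at most one, so a face in Step 4 has all its vertices at distances $t-1$ or $t$. Different $t$ give different faces, and summing over $t\le\rho/20$ gives at least $\frac13(\rho/20)^2=\rho^2/1200$ faces with all vertices within $\rho/20$ of $u$. Choose $\lfloor L/\rho\rfloor\ge L/(2\rho)$ boundary vertices at mutual boundary distance at least $\rho$. By \eqref{eq:short} their mutual distances in $D$ are at least $\rho/3>2\cdot\rho/20$, so their sets of faces are disjoint. Hence $A\ge\frac L{2\rho}\cdot\frac{\rho^2}{1200}=\frac{L\rho}{2400}$. With Step 2 this gives $\rho\le4800\Lambda$, whereas $\rho\ge5000\Lambda$.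
\end{proof}

\section{End of the proof of Proposition~\ref{prop:L}}\label{sec:end}

Let $n$ be large and let $\mathcal E$ hold. By (E4), $\Gamma=\langle S\mid\mathbf R\rangle$. For $\Lambda=\varepsilon_0^{-1}\log n\ge1$ we have $10A_0=20\Lambda\rho=O(\log^2n)\le\log^3n$, so Corollary~\ref{cor:iso} provides the hypothesis of Lemma~\ref{lem:global}.

Suppose that $s_0=1$ in $\Gamma$. By Lemma~\ref{lem:reduced} there is a reduced diagram $D$ with boundary label $s_0$, so $L=1$. The boundary edge occurs only once in the boundary walk, so its other side lies on a face; thus $A\ge1$ and $m^*(s_0)\ge1$. If $A\ge A_0$, then Lemma~\ref{lem:global} gives $A\le2\Lambda(1-\rho)<0$, which is impossible. So $A<A_0\le\log^3n$.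

If $A\ge\log n/(\log\log n)^2$, then $L=1\le A(\log\log n)^2/\log n$, and Proposition~\ref{prop:small} gives $\frac12\ge m^*(s_0)\ge1$, a contradiction.

If $A<\log n/(\log\log n)^2$, integrality takes over. By (E1), every component $Y$ of every layer has
\[
d^\circ(Y)\ge-11F(Y)\frac{\log\log n}{\log n}>-\frac{11}{\log\log n}>-\frac12 ,
\]
so $d^\circ(Y)\ge0$ because $d^\circ(Y)\in\frac12\mathbb Z$. Then \eqref{eq:key} gives $\frac12\ge m^*(s_0)\ge1$, again a contradiction.

Thus $s_0\ne1$ in $\Gamma$ whenever $\mathcal E$ holds, and Lemma~\ref{lem:event} gives $h(n,cn^{-3/2})\le1-\delta$ for all large $n$. This proves Proposition~\ref{prop:L}. Together with Proposition~\ref{prop:U} and the reduction in Section~\ref{sec:intro}, it completes the proof of Theorem~\ref{thm:main}. \qed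

\begin{thebibliography}{9}

\bibitem{AFL}
Sylwia Antoniuk, Ehud Friedgut, and Tomasz {\L}uczak,
\emph{A sharp threshold for collapse of the random triangular group},
arXiv:1403.3516 (2014).

\bibitem{LS}
Lyndon and Schupp,
\emph{Combinatorial Group Theory}.

\end{thebibliography}
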